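# Convex bodies of fixed perimeter that maximize $\int_{\partial\Omega}|x|^{-\alpha}$

## 1. Convex bodies, flat balls and the functional $E_p$

Throughout, $n\ge 2$, $\omega_m$ is the volume of the unit ball of $\mathbb R^m$, $S=S^{n-1}$, $B_r=\{|x|<r\}$, $\hat x=x/|x|$, and $\mathcal H^{n-1}$ is $(n-1)$-dimensional Hausdorff measure (length if $n=2$, area if $n=3$).

**Definition (convex body).** A convex body $\Omega\subset\mathbb R^n$ is a nonempty compact convex set. It is *degenerate* if it has empty interior, equivalently if it lies in an $(n-1)$-dimensional affine plane; then $\partial\Omega=\Omega$.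

*Example.* In $\mathbb R^2$ the rectangle $[-a,a]\times[-h,h]$ with $a,h>0$ is nondegenerate. For $h=0$ it becomes a segment, which is degenerate and equals its own boundary.

**Definition (weighted perimeter).** For real $p$ put
$$E_p(\partial\Omega)=\eta_\Omega\int_{\partial\Omega}|x|^p\,d\mathcal H^{n-1}(x),\qquad \eta_\Omega=\begin{cases}1&\text{if }\Omega\text{ has nonempty interior},\\2&\text{if }\Omega\text{ is degenerate}.\end{cases}\tag{1}$$
For degenerate $\Omega$ this is used only for $p>1-n$. We write $E_{-\alpha}$ for $E_p$ with $p=-\alpha$.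

Thus $E_0(\partial\Omega)=\mathcal H^{n-1}(\partial\Omega)$ for nondegenerate $\Omega$, and $E_0(\partial\Omega)=2\mathcal H^{n-1}(\Omega)$ for degenerate $\Omega$. A degenerate body has two sides, and both are counted; the factor $2$ makes the functional continuous under Hausdorff convergence.

*Example.* The rectangle $[-a,a]\times[-h,h]$ has $E_0=4a+4h$. As $h\to0$ this tends to $4a=2\cdot 2a$, which is $E_0$ of the segment $[-a,a]\times\{0\}$.

With $\gamma=n-1-\alpha$, a change of variables gives, for $t>0$,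
$$E_{-\alpha}(\partial(t\Omega))=t^{\gamma}E_{-\alpha}(\partial\Omega),\qquad E_0(\partial(t\Omega))=t^{n-1}E_0(\partial\Omega).\tag{2}$$

**Definition (centered flat ball).** A centered flat ball of radius $R$ is a set $\Pi\cap\overline{B_R}$, where $\Pi$ is a hyperplane through $0$. Up to a rotation about the origin it is $\{(x',0):|x'|\le R\}$.

*Example.* In $\mathbb R^2$ it is a segment of length $2R$ with midpoint $0$; in $\mathbb R^3$ it is a disc of radius $R$ centered at $0$. In polar coordinates of $\Pi$, for $0\le\alpha<n-1$,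
$$E_0=2\omega_{n-1}R^{n-1},\qquad E_{-\alpha}=2(n-1)\omega_{n-1}\int_0^R r^{n-2-\alpha}\,dr=2\omega_{n-1}\frac{n-1}{\gamma}R^{\gamma}.\tag{3}$$

## 2. Maximizing $E_{-\alpha}$ at fixed perimeter

Fix the perimeter: $E_0(\partial\Omega)=1$. For $\alpha>0$ the weight $|x|^{-\alpha}$ rewards boundary close to the origin. A convex body cannot put all its boundary near the origin, because small convex bodies have small perimeter. Which body makes $E_{-\alpha}$ largest?

The problem comes from Gyula Csató, Davide Giovagnoli and Prosenjit Roy, "Weighted Perimeters and pth Moments of Inertia of Convex Curves and Surfaces", arXiv:2608.19851 (2026). One may take as given that a maximizer exists for $0\le\alpha<n-1$; we shall not use this. The conjecture to be proved or disproved says that for $n-2<\alpha<n-1$ the maximizer is degenerate and is, up to rotation about the origin, the centered flat ball of perimeter $1$. It is true, with uniqueness, and for $n\ge3$ the endpoint $\alpha=n-2$ is included.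

**Theorem 1.** Let $\alpha>0$, $n-2\le\alpha<n-1$, and $2\omega_{n-1}R^{n-1}=1$. Among convex bodies with $E_0(\partial\Omega)=1$, $E_{-\alpha}$ is maximized exactly by the flat balls of radius $R$ centered at $0$ in hyperplanes through $0$. Equivalently, for all $\Omega$ with $E_0(\partial\Omega)>0$,
$$E_{-\alpha}(\partial\Omega)\le\frac{n-1}{n-1-\alpha}\,(2\omega_{n-1})^{\frac{\alpha}{n-1}}\,E_0(\partial\Omega)^{\frac{n-1-\alpha}{n-1}},\tag{4}$$
with equality only for centered flat balls.

The two forms agree. By (2) both sides of (4) scale by $t^\gamma$, and by (3) a centered flat ball with $E_0=P=2\omega_{n-1}R^{n-1}$ has $E_{-\alpha}=\frac{n-1}\gamma\,2\omega_{n-1}\big(\frac{P}{2\omega_{n-1}}\big)^{\gamma/(n-1)}$, which is the right side of (4) because $1-\frac{\gamma}{n-1}=\frac{\alpha}{n-1}$.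

## 3. Segments, discs, rectangles, spheres

**Segments and discs in the plane ($n=2$, $0<\alpha<1$).** The centered segment with $E_0=1$ has $R=\frac14$ and, by (3), $E_{-\alpha}=\frac{4^{\alpha}}{1-\alpha}$. The segment $[0,\frac12]\times\{0\}$ also has $E_0=1$ and gives $2\int_0^{1/2}r^{-\alpha}dr=\frac{2^\alpha}{1-\alpha}$, which is less. The centered disc has radius $\frac1{2\pi}$ and gives $(2\pi)^\alpha$. The quotient segment/disc is $\frac1{1-\alpha}(2/\pi)^\alpha$, whose logarithm $-\log(1-\alpha)-\alpha\log\frac\pi2\ge\alpha(1-\log\frac\pi2)$ is positive because $\frac\pi2<e$. So the segment wins; for $\alpha=\frac12$ the values are $4$ and $\sqrt{2\pi}\approx2.51$.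

**Flat disc and sphere in space ($n=3$, $0<\alpha<2$).** With $E_0=1$ the flat disc gives $\frac{2}{2-\alpha}(2\pi)^{\alpha/2}$ and the sphere gives $(4\pi)^{\alpha/2}$. With $t=\alpha/2$ the logarithm of the quotient is $-\log(1-t)-t\log2\ge t(1-\log 2)>0$. Again the flat body wins.

**Thin rectangles.** Compare $[-a,a]\times[-h,h]$ in the plane with the segment of half-length $a+h$, which has the same perimeter. Folding all boundary pieces into one quarter, the difference $\frac14(E_{-\alpha}(\text{segment})-E_{-\alpha}(\text{rectangle}))$ is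
$$\int_0^a\big[x^{-\alpha}-(x^2+h^2)^{-\alpha/2}\big]dx-\int_0^h\big[(a^2+y^2)^{-\alpha/2}-(a+y)^{-\alpha}\big]dy .$$
Both integrands are nonnegative. Thickening moves the long sides away from $0$, which costs, and folds the ends toward $0$, which pays. The first integral equals $h^{1-\alpha}\int_0^{a/h}[t^{-\alpha}-(t^2+1)^{-\alpha/2}]dt$, and the last integral has a finite positive limit as $h\to0$, since the integrand is $O(t^{-\alpha-2})$ at infinity. The second is at most $\int_0^h[a^{-\alpha}-(a+y)^{-\alpha}]dy\le\frac\alpha2a^{-\alpha-1}h^2$. So for small $h$ the cost wins. But there is a genuine competition, and we shall see it decided the other way in Section 9.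

Two general facts can also be settled by hand.

**Lemma 1 (translation).** Let $0<\alpha<n-1$, let $0\notin\Omega$, let $E_0(\partial\Omega)>0$, and let $q$ be the point of $\Omega$ nearest to $0$. Then $E_{-\alpha}(\partial(\Omega-q))>E_{-\alpha}(\partial\Omega)$, while $E_0$ is unchanged, and $0\in\Omega-q$.

*Proof.* For $x\in\Omega$ we have $(x-q)\cdot q\ge0$, so $|x|^2=|x-q|^2+2(x-q)\cdot q+|q|^2\ge|x-q|^2+|q|^2>|x-q|^2$. Hence $|x-q|^{-\alpha}>|x|^{-\alpha}$ on $\partial\Omega$ (with value $+\infty$ at $x=q$). Since $E_{-\alpha}(\partial\Omega)<\infty$ because $0\notin\Omega$, integration gives the strict inequality. $\square$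

**Lemma 2 (degenerate bodies).** Let $0<\alpha<n-1$, and let $\Omega\ni0$ be degenerate with $E_0(\partial\Omega)=1=2\omega_{n-1}R^{n-1}$. Then $E_{-\alpha}(\partial\Omega)$ is at most its value at the centered flat ball of radius $R$, with equality only if $\Omega$ is such a ball.

*Proof.* Since $E_0>0$, $\Omega$ has dimension $n-1$ and spans a hyperplane $\Pi\ni0$. Since $\mathcal H^{n-1}(\Omega)=\frac12=\mathcal H^{n-1}(\Pi\cap B_R)$,
$$E_{-\alpha}(\partial\Omega)-R^{-\alpha}=2\int_\Omega(|x|^{-\alpha}-R^{-\alpha})\,d\mathcal H^{n-1}\le2\int_{\Pi\cap B_R}(|x|^{-\alpha}-R^{-\alpha})\,d\mathcal H^{n-1},$$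
because the integrand is positive for $|x|<R$ and negative for $|x|>R$. Equality forces $\Omega=\Pi\cap B_R$ up to a null set. Now $\Omega$ is closed and is the closure of its relative interior. A point of $\Omega$ outside $\overline{B_R}$ would give a relatively open piece of $\Omega$ outside $\overline{B_R}$, of positive measure; so $\Omega\subset\Pi\cap\overline{B_R}$. The set $(\Pi\cap B_R)\setminus\Omega$ is relatively open and null, hence empty. So $\Omega=\Pi\cap\overline{B_R}$. $\square$

What remains is to compare bodies with interior that contain $0$ with the flat ball.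

## 4. Area in small balls: the pointwise bound fails, the averaged bound suffices

Let $0\in\Omega$ and $m(s)=\eta_\Omega\mathcal H^{n-1}(\partial\Omega\cap B_s)$. Since $|x|^{-\alpha}=\int_{|x|}^\infty\alpha s^{-\alpha-1}ds$, the value $E_{-\alpha}$ depends only on $m$. For the centered flat ball of radius $R$, $m(s)=2\omega_{n-1}s^{n-1}$ for $s\le R$. If every convex body satisfied $m(s)\le2\omega_{n-1}s^{n-1}$, the argument of Lemma 2 would finish the proof for all $\alpha\in(0,n-1)$.

This is the first thing to try, and it is false. For the disc of radius $r$ in the plane, $m(s)=2\pi r$ for $s>r$, and this exceeds $4s$ as long as $r<s<\frac\pi2r$. Similarly, for the ball of radius $r$ in $\mathbb R^3$, $m(s)=4\pi r^2>2\pi s^2$ for $r<s<\sqrt2\,r$.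

The violation occurs just after a stretch where $m$ was zero, so an average of $m$ might still obey the bound. The right average turns out to be the following.

**Definition (truncated kernel).** For $\rho>0$ let
$$W_\rho(r)=\int_r^\rho s^{1-n}ds\quad(0<r<\rho),\qquad W_\rho(r)=0\quad(r\ge\rho),\qquad W_\rho(0)=+\infty .$$

*Example.* For $n=2$, $W_\rho(r)=\log\frac\rho r$ for $r<\rho$; for $n=3$, $W_\rho(r)=\frac1r-\frac1\rho$ for $r<\rho$. In general $W_\rho(r)=\rho^{2-n}W_1(r/\rho)$.

By Tonelli's theorem,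
$$M(\rho):=\int_0^\rho s^{1-n}m(s)\,ds=\eta_\Omega\int_{\partial\Omega}W_\rho(|x|)\,d\mathcal H^{n-1}.\tag{5}$$
For a centered flat ball of radius at least $\rho$, $M(\rho)=2\omega_{n-1}\rho$. The averaged form of the hoped-for bound is $M(\rho)\le2\omega_{n-1}\rho$. For the ball of radius $r<\rho$ in $\mathbb R^3$ we get $M(\rho)=4\pi r^2(\frac1r-\frac1\rho)=4\pi\rho\,t(1-t)$ with $t=r/\rho$, which is at most $\pi\rho<2\pi\rho$. The bound holds there. It holds in general, with a remainder that will give uniqueness. To state the remainder we need one more notion.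

**Definition (radial function).** For a convex body $\Omega\ni0$ and $\theta\in S$ put $r_\Omega(\theta)=\max\{t\ge0:t\theta\in\Omega\}$.

*Example.* For $\Omega=\overline{B_r}$, $r_\Omega\equiv r$. For a centered flat ball in $\Pi$, $r_\Omega$ equals the radius for $\theta\in\Pi$ and $0$ otherwise, so $r_\Omega=0$ almost everywhere on $S$.

**Theorem 2 (key inequality).** There is a continuous nondecreasing $b:[0,\infty)\to[0,\infty)$, depending only on $n$, with $b(R)>0$ for $R>0$, such that for every convex body $\Omega\ni0$ with $E_0(\partial\Omega)>0$ and every $\rho>0$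
$$\eta_\Omega\int_{\partial\Omega}W_\rho(|x|)\,d\mathcal H^{n-1}+\rho\int_Sb\big(r_\Omega(\theta)/\rho\big)\,d\theta\le2\omega_{n-1}\rho .\tag{6}$$

**Proof of Theorem 1 from Theorem 2.** Let $\gamma=n-1-\alpha\in(0,1]$ and $E_0(\partial\Omega)=1=2\omega_{n-1}R^{n-1}$.

**Step 1. Reduce to $0\in\Omega$.** By Lemma 1 a body with $0\notin\Omega$ is strictly beaten by a translate that contains $0$ and has the same $E_0$. So we may assume $0\in\Omega$, and bodies with $0\notin\Omega$ are never maximizers.

**Step 2. Express $E_{-\alpha}$ through $M$.** The purpose is to write the weight as a positive combination of the kernels $W_\rho$, $\rho\le R$. We have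
$$|x|^{-\alpha}-R^{-\alpha}\le\mathbf 1_{\{|x|<R\}}\int_{|x|}^R\alpha s^{-\alpha-1}ds ,$$
with equality for $|x|\le R$, since the left side is negative for $|x|>R$. Also $s^{-\alpha-1}=s^{1-n}s^{\gamma-1}$, and
$$s^{\gamma-1}=R^{\gamma-1}+(1-\gamma)\int_s^R\rho^{\gamma-2}\,d\rho\qquad(0<s<R).$$
Here $1-\gamma=\alpha-(n-2)\ge0$. This is the place where $\alpha\ge n-2$ is used. Since $E_0=1$, Tonelli's theorem gives
$$E_{-\alpha}(\partial\Omega)-R^{-\alpha}\le\alpha\int_0^Rs^{\gamma-1}s^{1-n}m(s)\,ds=\alpha R^{\gamma-1}M(R)+\alpha(1-\gamma)\int_0^R\rho^{\gamma-2}M(\rho)\,d\rho .\tag{7}$$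

**Step 3. Insert the key inequality.** By (6), $M(\rho)\le2\omega_{n-1}\rho$, so the right side of (7) is at most
$$2\omega_{n-1}\alpha\Big[R^\gamma+\frac{1-\gamma}\gamma R^\gamma\Big]=2\omega_{n-1}\frac\alpha\gamma R^\gamma .$$
As $R^{-\alpha}=2\omega_{n-1}R^{n-1}R^{-\alpha}=2\omega_{n-1}R^\gamma$, we get
$$E_{-\alpha}(\partial\Omega)\le2\omega_{n-1}R^\gamma\,\frac{\gamma+\alpha}{\gamma}=2\omega_{n-1}\frac{n-1}\gamma R^\gamma ,$$
which by (3) is the flat-ball value. Scaling by (2) gives (4).

**Step 4. Find all maximizers.** Suppose equality holds; by Step 1, $0\in\Omega$. If $\Omega$ had interior, it would contain a ball $B\subset\Omega\setminus\{0\}$, and $r_\Omega>0$ on the open set of directions of points of $B$. Then $\int_Sb(r_\Omega/R)\,d\theta>0$, so $M(R)<2\omega_{n-1}R$ by (6), and since $\alpha R^{\gamma-1}>0$ and all terms are finite, the estimate in Step 3 would be strict. So $\Omega$ is degenerate, and Lemma 2 says that it is a centered flat ball of radius $R$. $\square$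

Everything now rests on Theorem 2.

## 5. Fields $F\nabla f+G\hat x$ and the radial wave equation

By scaling take $\rho=1$. We want to bound $\int_{\partial\Omega}W_1(|x|)$ by a flux at infinity: find a vector field $X$ outside $\Omega$ with $\operatorname{div}X\ge0$, with $X\cdot\nu\ge W_1(|x|)$ on $\partial\Omega$, and with flux $2\omega_{n-1}$ through large spheres.

Let $f=\mathrm{dist}(\cdot,\Omega)$. Two simple candidates fail, as the flat ball $\Omega\subset\{x_n=0\}$ shows.

* A radial field $g(|x|)\hat x$ has $X\cdot\nu=0$ on the flat ball, because $x\cdot\nu=0$ there. It cannot dominate $W_1$.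
* The field $W_1(|x|)\nabla f$ has the right boundary values, and $\operatorname{div}(W_1(|x|)\nabla f)=W_1'(|x|)\,\hat x\cdot\nabla f+W_1\Delta f$. Just above the flat ball, $f=x_n$, so $\Delta f=0$ and $\hat x\cdot\nabla f=x_n/|x|>0$, while $W_1'<0$. The divergence has the wrong sign.

So combine the two, with coefficients that depend on $R=|x|$ and $Z=f(x)$: let $X=F(R,Z)\nabla f+G(R,Z)\hat x$ and $c=\hat x\cdot\nabla f$. Since $|\nabla f|=1$ off $\Omega$,
$$\operatorname{div}X=F_Rc+F_Z+F\Delta f+G_R+\tfrac{n-1}RG+G_Zc .$$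
Nothing is known about $c$, so ask that its coefficient vanish: $G_Z=-F_R$. This holds if $F=-A_Z$ and $G=A_R+\tau R^{1-n}$ for a function $A$ and a constant $\tau$; the term $\tau R^{1-n}\hat x$ is divergence free. Then
$$\operatorname{div}X=F\Delta f+\Big(A_{RR}+\tfrac{n-1}RA_R-A_{ZZ}\Big).\tag{8}$$
Since $f$ is convex, $\Delta f\ge0$. So we want:

1. $A_{ZZ}=A_{RR}+\frac{n-1}RA_R$ for $R+Z<1$: the radial wave equation in $\mathbb R^n$, with $Z$ as time;
2. $A_Z=A_R=0$ on $R+Z=1$, so that $F$ and $A_R$ can be cut off to $0$ beyond this characteristic line;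
3. $F=-A_Z\ge0$;
4. $-A_Z(R,0)=W_1(R)$;
5. $\tau R^{1-n}+A_R(R,0)\ge0$, so that the radial part helps on $\partial\Omega$;
6. $\tau\,n\omega_n=2\omega_{n-1}$, so that the flux at infinity is right.

**The case $n=3$ by hand.** In three dimensions $A_{RR}+\frac2RA_R=\frac1R(RA)_{RR}$, so any function of $R+Z$, divided by $R$, solves the wave equation. Take
$$A=\frac{(1-R-Z)^2}{2R},\qquad F=-A_Z=\frac{1-R-Z}R,\qquad A_R=-\frac{(1-Z)^2-R^2}{2R^2}.$$
On $R+Z=1$ both $F$ and $A_R$ vanish, $F\ge0$ for $R+Z\le1$, and $F(R,0)=\frac1R-1=W_1(R)$. With $\tau=\frac12$ we get $\tau R^{-2}+A_R(R,0)=\frac12>0$, and $\tau\cdot4\pi=2\pi=2\omega_2$. All six requirements hold. Written as $R^{1-n}b(R)$, the coefficient in item 5 corresponds to $b(R)=\frac{R^2}2$ for $R\le1$. Beyond $R=1$ it is $\tau R^{-2}$, so $b=\frac12$ there. As a check of (6), for the ball of radius $r\le\rho$ in $\mathbb R^3$ and $t=r/\rho$, the left side is $4\pi\rho t(1-t)+\rho\cdot4\pi\cdot\frac{t^2}2=2\pi\rho\,(1-(1-t)^2)\le2\pi\rho$.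

**What changes for other $n$.** Divided by $R^{(n-1)/2}$, a function of $R+Z$ no longer solves the equation: substituting $A=R^{-(n-1)/2}\chi$ turns it into $\chi_{RR}-\chi_{ZZ}=k(k+1)R^{-2}\chi$ with
$$k=\frac{n-3}2\ge-\frac12,$$
and the right side vanishes identically only for $k=0$ (as $k+1>0$). So work with $\varphi=A_{ZZ}$ and see what is forced on it. First, $\varphi$ should solve the same wave equation. Second, $F(\cdot,0)=W_1$ satisfies $F_{RR}+\frac{n-1}RF_R=0$, which by the wave equation means $\varphi_Z(R,0)=0$; so take $\varphi$ even in $Z$. Third, if $A$ is recovered from $\varphi$ by integrating twice from the line $Z=1-R$, the wave equation for $A$ will force $\varphi$ on this line to be a multiple of $R^{-(n-1)/2}$ (see Step 3 below). So $\chi=R^{(n-1)/2}\varphi$ should be constant, say $1$, on both lines $Z=\pm(1-R)$. This suggests $\chi=p(\xi)$ with a variable $\xi$ that equals $1$ on both lines, namely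
$$\xi=\frac{1+R^2-Z^2}{2R},\qquad \xi-1=\frac{(1-R)^2-Z^2}{2R}.$$
The equation for $p$ turns out to be Legendre's.

## 6. Construction of $\varphi$, $F$, $A$ and $b$ in every dimension

**Step 1. The function $p$.** We construct the solution of Legendre's equation that is smooth at $\xi=1$. For $\xi\ge1$ let
$$p(\xi)=\frac1\pi\int_0^\pi T^k\,d\theta,\qquad T=\xi+s\cos\theta,\quad s=\sqrt{\xi^2-1}<\xi .$$
Since $T\ge\xi-s>0$, $p>0$; also $p(1)=1$.

*Example.* For $n=3$, $k=0$ and $p=1$. For $n=5$, $k=1$ and $p=\xi$. For $n=7$, $k=2$ and $p=\xi^2+\frac{s^2}2=\frac{3\xi^2-1}2$.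

*Smoothness.* Expand $T^k=\xi^k(1+\frac s\xi\cos\theta)^k$ by the binomial series, which converges uniformly in $\theta$ because $s/\xi<1$. Odd powers of $\cos\theta$ integrate to $0$, so
$$p(\xi)=\xi^k\sum_{i\ge0}\binom k{2i}c_i\,(1-\xi^{-2})^i,\qquad c_i=\frac1\pi\int_0^\pi\cos^{2i}\theta\,d\theta\in[0,1].$$
The binomial series has radius of convergence at least $1$, so this series of holomorphic functions converges locally uniformly on $\{\operatorname{Re}\xi>0,\ |1-\xi^{-2}|<1\}$. This set contains the real $\xi>1/\sqrt2$, so $p$ extends to a real-analytic function on $(1/\sqrt2,\infty)$.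

*Equation.* We claim
$$(\xi^2-1)p''+2\xi p'=k(k+1)p .\tag{9}$$
By continuity it is enough to treat $\xi>1$ for the range $\xi\ge1$ that we need. There $s_\xi=\xi/s$, so
$$T_\xi=\frac{s+\xi\cos\theta}s,\qquad T_{\xi\xi}=\frac{(s^2-\xi^2)\cos\theta}{s^3}=-\frac{\cos\theta}{s^3},\qquad s^2T_\xi^2=T^2-\sin^2\theta .$$
The last identity holds because $(s+\xi\cos\theta)^2-(\xi+s\cos\theta)^2=(s^2-\xi^2)\sin^2\theta=-\sin^2\theta$. Therefore
$$s^2(T^k)_{\xi\xi}=k(k-1)T^{k-2}(T^2-\sin^2\theta)-kT^{k-1}\frac{\cos\theta}s,\qquad 2\xi(T^k)_\xi=kT^{k-1}\Big(2\xi+\frac{2\xi^2\cos\theta}s\Big),$$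
and, using $k(k-1)-k(k+1)=-2k$,
$$s^2(T^k)_{\xi\xi}+2\xi(T^k)_\xi-k(k+1)T^k=kT^{k-2}\Big[-(k-1)\sin^2\theta-2T^2+T\Big(2\xi+\frac{(2\xi^2-1)\cos\theta}s\Big)\Big].$$
Since $2T=2\xi+2s\cos\theta$ and $2\xi^2-1-2s^2=1$, the bracket is $-(k-1)\sin^2\theta+T\frac{\cos\theta}s$, so the right side equals
$$k\,\partial_\theta\Big(T^{k-1}\frac{\sin\theta}s\Big),$$
because $\partial_\theta T=-s\sin\theta$. Its integral over $[0,\pi]$ is $0$. Differentiation under the integral sign is legitimate for $\xi>1$, where $T$ is smooth and positive. This proves (9).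

**Step 2. The function $\varphi$.** We build the solution of the wave equation with the prescribed values on the characteristic lines. On $D=\{R>0,\ |Z|+R\le1\}$ let
$$\varphi(R,Z)=R^{-\frac{n-1}2}p(\xi),\qquad\xi=\frac{1+R^2-Z^2}{2R}.$$
On $D$ we have $\xi\ge1$, since $1+R^2-Z^2-2R=(1-R)^2-Z^2\ge0$. By Step 1, $\varphi$ is smooth in a neighborhood of $D$ in $\{R>0\}$; it is positive on $D$ and even in $Z$. On $Z=1-R$ we have $\xi=1$, so
$$\varphi(R,1-R)=e(R):=R^{-\frac{n-1}2},\qquad e'=-\frac{n-1}{2R}e .$$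
Claim:
$$\varphi_{ZZ}=\varphi_{RR}+\frac{n-1}R\varphi_R .\tag{10}$$
Compute $\xi_R=1-\frac\xi R$, $\xi_Z=-\frac ZR$, $\xi_{RR}=-\frac1R+\frac{2\xi}{R^2}$, $\xi_{ZZ}=-\frac1R$. Using $Z^2=1+R^2-2R\xi$,
$$\xi_R^2-\xi_Z^2=1-\frac{2\xi}R+\frac{\xi^2}{R^2}-\frac{1+R^2-2R\xi}{R^2}=\frac{\xi^2-1}{R^2},\qquad\xi_{RR}-\xi_{ZZ}=\frac{2\xi}{R^2}.$$
So $\chi=p(\xi)$ satisfies $\chi_{RR}-\chi_{ZZ}=R^{-2}[(\xi^2-1)p''+2\xi p']=k(k+1)R^{-2}\chi$ by (9). With $a=\frac{n-1}2$ and $\varphi=R^{-a}\chi$,
$$\varphi_{RR}+\frac{2a}R\varphi_R=R^{-a}\Big[\chi_{RR}-\frac{2a}R\chi_R+\frac{a(a+1)}{R^2}\chi+\frac{2a}R\chi_R-\frac{2a^2}{R^2}\chi\Big]=R^{-a}\Big[\chi_{RR}-\frac{a(a-1)}{R^2}\chi\Big],$$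
and $a(a-1)=\frac{(n-1)(n-3)}4=k(k+1)$. So the right side is $R^{-a}\chi_{ZZ}=\varphi_{ZZ}$, which is (10).

**Step 3. The functions $F$ and $A$.** We integrate $\varphi$ twice from the line $Z=1-R$ and check the wave equation for $A$. On $D$ let
$$F(R,Z)=\int_Z^{1-R}\varphi(R,s)\,ds,\qquad A(R,Z)=\int_Z^{1-R}(s-Z)\varphi(R,s)\,ds .$$
These are smooth up to the boundary of $D$ in $\{R>0\}$. We have $F\ge0$, $F_Z=-\varphi$, $A_Z=-F$, and
$$A_R=\int_Z^{1-R}(s-Z)\varphi_R(R,s)\,ds-(1-R-Z)\,e(R).$$
In particular $F=A_R=0$ on $Z=1-R$. Claim: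
$$A_{RR}+\frac{n-1}RA_R=\varphi .\tag{11}$$
Differentiating once more,
$$A_{RR}=\int_Z^{1-R}(s-Z)\varphi_{RR}\,ds-(1-R-Z)\varphi_R(R,1-R)+e-(1-R-Z)e' .$$
Add $\frac{n-1}RA_R$ and use (10): the left side of (11) equals
$$\int_Z^{1-R}(s-Z)\varphi_{ss}\,ds+e-(1-R-Z)\Big[\varphi_R(R,1-R)+e'+\frac{n-1}Re\Big].$$
Integration by parts gives $\int_Z^{1-R}(s-Z)\varphi_{ss}ds=(1-R-Z)\varphi_Z(R,1-R)-e+\varphi(R,Z)$. So the left side of (11) is
$$\varphi(R,Z)+(1-R-Z)\Big[(\varphi_Z-\varphi_R)(R,1-R)-e'-\frac{n-1}Re\Big].$$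
Differentiating $e(R)=\varphi(R,1-R)$ gives $e'=(\varphi_R-\varphi_Z)(R,1-R)$, so the bracket is $-2e'-\frac{n-1}Re=0$. This is (11), and it is here that the power $R^{-(n-1)/2}$ on the characteristic line is forced.

**Step 4. The value of $F$ at $Z=0$.** We verify item 4 of Section 5. Differentiate (11) in $Z$ and put $Z=0$, $0<R<1$. Since $A_Z=-F$ and $\varphi_Z(R,0)=0$ by evenness, $\big(R^{n-1}F_R(R,0)\big)_R=0$. Moreover $F(1,0)=0$, and $F_R(R,0)=\int_0^{1-R}\varphi_R(R,s)\,ds-e(R)\to-1$ as $R\uparrow1$. Hence $F_R(R,0)=-R^{1-n}$ and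
$$F(R,0)=W_1(R)\qquad(0<R\le1).\tag{12}$$

**Step 5. The function $b$ and the constant $\tau$.** We verify items 5 and 6. At $Z=0$, $\xi=\frac{1+s^2}{2s}$ and $\sqrt{\xi^2-1}=\frac{1-s^2}{2s}$ (now $s\in(0,1]$ denotes the radial variable). With $\theta=2\psi$,
$$T=\frac{(1+\cos\theta)+s^2(1-\cos\theta)}{2s}=\frac{\cos^2\psi+s^2\sin^2\psi}s ,$$
and since $-\frac{n-1}2-k=2-n$,
$$\varphi(s,0)=s^{2-n}\,\frac2\pi\int_0^{\pi/2}(\cos^2\psi+s^2\sin^2\psi)^k\,d\psi .$$
Put
$$b(R)=\int_0^{\min(R,1)}s^{n-1}\varphi(s,0)\,ds,\qquad\tau=b(1).$$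
Integrate first in $s$, which Tonelli's theorem allows, using $2(k+1)=n-1>0$:
$$\tau=\frac2\pi\int_0^{\pi/2}\int_0^1s(\cos^2\psi+s^2\sin^2\psi)^k\,ds\,d\psi=\frac2{\pi(n-1)}\int_0^{\pi/2}\frac{1-\cos^{n-1}\psi}{\sin^2\psi}\,d\psi .$$
Integrate by parts with $\frac1{\sin^2\psi}=(-\cot\psi)'$. The boundary terms vanish, since $1-\cos^{n-1}\psi=O(\psi^2)$ at $0$ and $\cot\frac\pi2=0$, so
$$\tau=\frac2\pi\int_0^{\pi/2}\cot\psi\,\cos^{n-2}\psi\,\sin\psi\,d\psi=\frac2\pi I_{n-1},\qquad I_m:=\int_0^{\pi/2}\cos^m\psi\,d\psi .$$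
In particular $b$ is finite, continuous and nondecreasing, $b(0)=0$, and $b(R)>0$ for $R>0$, because $\varphi>0$.

Next, slicing the unit ball gives $\omega_n=\omega_{n-1}\int_{-1}^1(1-t^2)^{\frac{n-1}2}dt=2\omega_{n-1}I_n$. The recursion $nI_n=(n-1)I_{n-2}$ gives $nI_nI_{n-1}=(n-1)I_{n-1}I_{n-2}=\dots=I_1I_0=\frac\pi2$. Therefore
$$\tau\,n\omega_n=\frac2\pi I_{n-1}\cdot n\cdot2\omega_{n-1}I_n=2\omega_{n-1}.\tag{13}$$
Finally, (11) at $Z=0$ reads $(R^{n-1}A_R(R,0))_R=R^{n-1}\varphi(R,0)$, and $A_R(1,0)=0$. So $R^{n-1}A_R(R,0)=-\int_R^1s^{n-1}\varphi(s,0)\,ds=b(R)-\tau$, that is,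
$$\tau R^{1-n}+A_R(R,0)=R^{1-n}b(R)\qquad(0<R\le1).\tag{14}$$

**Step 6. Extension by zero.** We make $F$ and $A_R$ global. Extend both by $0$ to $\{R>0,\ Z\ge0,\ R+Z>1\}$. Fix $r_0>0$. Both functions are smooth on the compact set $\{R\ge r_0,\ Z\ge0,\ R+Z\le1\}$ and vanish on its edge $R+Z=1$, so, splitting a segment where it crosses this edge, the extensions are Lipschitz on $\{R\ge r_0,\ Z\ge0\}$. With this extension (12) and (14) hold for all $R>0$, because for $R\ge1$ we have $F(R,0)=0=W_1(R)$, $A_R(R,0)=0$ and $b(R)=\tau$.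

## 7. The key inequality through outer parallel bodies

The textbook facts that we use are these.

* The nearest-point projection $\pi$ onto a convex body $\Omega$ is $1$-Lipschitz. The distance $f=\mathrm{dist}(\cdot,\Omega)$ is convex and $1$-Lipschitz, and it is $C^1$ off $\Omega$ with $\nabla f=(x-\pi(x))/f(x)$, so $|\nabla f|=1$ there.
* A Lipschitz function is differentiable a.e. (Rademacher), and its gradient vanishes a.e. on its zero set.
* The divergence theorem holds for Lipschitz fields on bounded domains with $C^1$ boundary.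
* A $1$-Lipschitz map does not increase $\mathcal H^{n-1}$.

The field of Section 5 cannot be used right up to $\partial\Omega$: $f$ need not be regular there, and the coefficients are singular at $R=0$. So we leave a margin $\varepsilon$.

**Definition (outer parallel body).** For $\varepsilon>0$, $\Omega_\varepsilon=\{f\le\varepsilon\}$.

*Example.* If $\Omega$ is the segment $[-a,a]\times\{0\}$ in $\mathbb R^2$, then $\Omega_\varepsilon$ is the rectangle $[-a,a]\times[-\varepsilon,\varepsilon]$ with half-discs of radius $\varepsilon$ at both ends. Its boundary is $C^1$ with Lipschitz normal, although $\Omega$ is degenerate.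

**Proof of Theorem 2.** Let $b$ be the function of Section 6.

**Step 1. Reduce to $\rho=1$.** Replace $\Omega$ by $\Omega/\rho$. Since $W_\rho(r)=\rho^{2-n}W_1(r/\rho)$, we have $\eta_\Omega\int_{\partial\Omega}W_\rho(|x|)=\rho^{2-n}\rho^{n-1}\eta_\Omega\int_{\partial(\Omega/\rho)}W_1(|x|)$, and $r_{\Omega/\rho}=r_\Omega/\rho$. So (6) for $(\Omega,\rho)$ is $\rho$ times (6) for $(\Omega/\rho,1)$, and we take $\rho=1$.

**Step 2. Regularity near $\partial\Omega_\varepsilon$.** We check that everything is Lipschitz where it is used. Let $\varepsilon>0$ and $f_\varepsilon=(f-\varepsilon)_+$. On $\{f>\varepsilon/2\}$, write $u=x-\pi(x)$, $v=y-\pi(y)$; then $|v|=f(y)$ and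
$$|\nabla f(x)-\nabla f(y)|\le\frac{|u-v|}{f(x)}+|v|\Big|\frac1{f(x)}-\frac1{f(y)}\Big|\le\frac{2|x-y|}{f(x)}+\frac{|f(x)-f(y)|}{f(x)}\le\frac6\varepsilon|x-y| .$$
So $\nabla f$ is Lipschitz there. At points where it is differentiable, convexity of $f$ gives $(\nabla f(x+tv)-\nabla f(x))\cdot v\ge0$ for small $t>0$, so the matrix $D\nabla f$ is positive semidefinite and $\Delta f\ge0$ a.e. Since $|\nabla f|=1$, $\partial\Omega_\varepsilon=\{f=\varepsilon\}$ is a $C^{1,1}$ hypersurface with outer normal $\nu=\nabla f$. As $0\in\Omega$, $f(x)\le|x|$. Hence $|x|>\varepsilon/2$ on $\{f>\varepsilon/2\}$, and $\overline{B_\varepsilon}\subset\Omega_\varepsilon$.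

By Step 6 of Section 6, the field
$$X=F(|x|,f_\varepsilon)\,\nabla f+\big(\tau|x|^{1-n}+A_R(|x|,f_\varepsilon)\big)\hat x$$
is locally Lipschitz on $\{f>\varepsilon/2\}$.

**Step 3. The divergence is nonnegative.** Let $x\notin\Omega_\varepsilon$, $R=|x|$, $Z=f_\varepsilon(x)$, $c=\hat x\cdot\nabla f$; here $\nabla f_\varepsilon=\nabla f$. On the open set where $R+Z<1$ we have, for a.e. $x$,
$$\operatorname{div}(F\nabla f)=F_Rc+F_Z+F\Delta f=F_Rc-\varphi+F\Delta f,$$
$$\operatorname{div}(A_R\hat x)=A_{RR}+\frac{n-1}RA_R+A_{RZ}c=\varphi-F_Rc,$$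
by (11) and $A_{RZ}=(A_Z)_R=-F_R$. Also $\operatorname{div}(|x|^{1-n}\hat x)=0$. Hence $\operatorname{div}X=F\Delta f\ge0$.

On the set where $R+Z\ge1$, the locally Lipschitz functions $x\mapsto F(|x|,f_\varepsilon(x))$ and $x\mapsto A_R(|x|,f_\varepsilon(x))$ vanish, so their gradients vanish a.e. there, and $\operatorname{div}X=0$ a.e. there. Thus $\operatorname{div}X\ge0$ a.e. outside $\Omega_\varepsilon$.

**Step 4. Compute the fluxes.** Take $\varrho>1$ with $\Omega_\varepsilon\subset B_\varrho$, and apply the divergence theorem in $B_\varrho\setminus\Omega_\varepsilon$. On $\partial B_\varrho$ we have $R>1$, so $F=A_R=0$ and $X=\tau\varrho^{1-n}\hat x$; by (13) its flux is $\tau n\omega_n=2\omega_{n-1}$. On $\partial\Omega_\varepsilon$ we have $f_\varepsilon=0$, so by (12) and (14)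
$$X\cdot\nu=W_1(|x|)+b(|x|)\,\frac{x\cdot\nu}{|x|^n}.$$
Therefore
$$\int_{\partial\Omega_\varepsilon}W_1(|x|)\,d\mathcal H^{n-1}+\int_{\partial\Omega_\varepsilon}b(|x|)\frac{x\cdot\nu}{|x|^n}\,d\mathcal H^{n-1}=2\omega_{n-1}-\int_{B_\varrho\setminus\Omega_\varepsilon}\operatorname{div}X\,dx\le2\omega_{n-1}.$$

**Step 5. Rewrite the second integral on the sphere.** The purpose is to bound it below by a quantity independent of $\varepsilon$. Since $\overline{B_\varepsilon}\subset\Omega_\varepsilon$, $0$ is interior, each ray from $0$ meets $\partial\Omega_\varepsilon$ exactly once, and $(x-\varepsilon\nu)\cdot\nu\ge0$, that is, $x\cdot\nu\ge\varepsilon>0$ on $\partial\Omega_\varepsilon$. So $x\mapsto\hat x$ is a bijection $\partial\Omega_\varepsilon\to S$. Its differential on the tangent space $\nu^\perp$ is $|x|^{-1}$ times the orthogonal projection to $\hat x^\perp$, and that projection has Jacobian $\hat x\cdot\nu$. So the tangential Jacobian is $|x|^{1-n}\hat x\cdot\nu=x\cdot\nu/|x|^n$. The second integral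 is thus $\int_Sb(r_{\Omega_\varepsilon}(\theta))\,d\theta\ge\int_Sb(r_\Omega(\theta))\,d\theta$, because $r_{\Omega_\varepsilon}\ge r_\Omega$ and $b$ is nondecreasing. Hence
$$\int_{\partial\Omega_\varepsilon}W_1(|x|)\,d\mathcal H^{n-1}+\int_Sb(r_\Omega)\,d\theta\le2\omega_{n-1}.\tag{15}$$

**Step 6. Let $\varepsilon\to0$.** We return from $\Omega_\varepsilon$ to $\Omega$, with the correct factor $\eta_\Omega$.

*Nondegenerate case.* The projection $\pi$ maps $\partial\Omega_\varepsilon$ into $\partial\Omega$, and onto it: if $x\in\partial\Omega$ has unit outer normal $\nu$, then $x+\varepsilon\nu\in\partial\Omega_\varepsilon$ and $\pi(x+\varepsilon\nu)=x$. Since $\pi$ is $1$-Lipschitz, $\mathcal H^{n-1}(\partial\Omega_\varepsilon\cap\pi^{-1}(G))\ge\mathcal H^{n-1}(G)$ for every Borel $G\subset\partial\Omega$. On $\partial\Omega_\varepsilon$ we have $|y|\le|\pi(y)|+\varepsilon$, and $W_1$ is nonincreasing, so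
$$\int_{\partial\Omega_\varepsilon}W_1(|y|)\,d\mathcal H^{n-1}\ge\int_{\partial\Omega_\varepsilon}W_1(|\pi(y)|+\varepsilon)\,d\mathcal H^{n-1}\ge\int_{\partial\Omega}W_1(|x|+\varepsilon)\,d\mathcal H^{n-1}.$$

*Degenerate case.* Since $E_0>0$, $\Omega$ has dimension $n-1$. Let $e_0$ be a unit normal to its hyperplane. Each point $y\pm\varepsilon e_0$ with $y\in\Omega$ has distance $\varepsilon$ from $\Omega$, so the disjoint sets $\Omega+\varepsilon e_0$ and $\Omega-\varepsilon e_0$ lie in $\partial\Omega_\varepsilon$. Their points have norm at most $|y|+\varepsilon$, so $\int_{\partial\Omega_\varepsilon}W_1\ge2\int_\Omega W_1(|y|+\varepsilon)\,d\mathcal H^{n-1}$.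

In both cases $\int_{\partial\Omega_\varepsilon}W_1(|x|)\ge\eta_\Omega\int_{\partial\Omega}W_1(|x|+\varepsilon)$. As $\varepsilon\downarrow0$, $W_1(|x|+\varepsilon)$ increases to $W_1(|x|)$. Monotone convergence, inserted in (15), gives (6) with $\rho=1$. $\square$

This completes the proof of Theorem 1, and hence of the conjecture for all $n\ge2$ and $n-2<\alpha<n-1$.

## 8. Radially nonincreasing subharmonic weights

The proof of Theorem 1 used only that $|x|^{-\alpha}$ is, up to a constant and for $|x|<R$, a positive combination of kernels $W_\rho$. This gives a more general statement.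

**Theorem 3.** Let $V:(0,\infty)\to\mathbb R$ be locally absolutely continuous and nonincreasing, with $\lambda(r)=-r^{n-1}V'(r)$ (a.e. equal to) a nonincreasing function, i.e. $V(|x|)$ is radially nonincreasing and subharmonic on $\mathbb R^n\setminus\{0\}$. Let $\int_0^1|V|r^{n-2}dr<\infty$. If $E_0(\partial\Omega)=2\omega_{n-1}R^{n-1}>0$, then
$$\eta_\Omega\int_{\partial\Omega}V(|x|)\,d\mathcal H^{n-1}\le2\int_{\{x'\in\mathbb R^{n-1}:\,|x'|<R\}}V(|x'|)\,dx' .\tag{16}$$
If $V$ is strictly decreasing, equality holds only for the centered flat balls of radius $R$.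

The reformulation with subharmonicity holds because the radial Laplacian of $V$ is $r^{1-n}(r^{n-1}V')'=-r^{1-n}\lambda'$ in the sense of distributions.

*Examples.* For $V=r^{-\alpha}$, $0<\alpha<n-1$, $\lambda=\alpha r^{n-2-\alpha}$ is nonincreasing exactly when $\alpha\ge n-2$. For $n=2$ and $V=-\log r$, $\lambda=1$. For $n=3$ and $V=e^{-\kappa r}/r$ with $\kappa\ge0$, $\lambda=(1+\kappa r)e^{-\kappa r}$ and $\lambda'=-\kappa^2re^{-\kappa r}\le0$. In each case the integrability condition holds (for $V=r^{-\alpha}$ because $\alpha<n-1$), and $V$ is strictly decreasing.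

*Proof.*

**Step 1. Reduce to $0\in\Omega$.** If $0\notin\Omega$, the computation of Lemma 1 gives $|x-q|<|x|$ on $\Omega$, so the translate $\Omega-q$ has at least as large an integral, and a strictly larger one if $V$ is strictly decreasing (the integral over $\partial\Omega$ is finite because $0\notin\Omega$). So let $0\in\Omega$.

**Step 2. Write $V$ through the kernels $W_\rho$.** Take $\lambda$ right-continuous; it is nonnegative. Let $\Lambda=-d\lambda$, a nonnegative measure, so that $\lambda(s)=\lambda(R^-)+\Lambda((s,R))$ for $0<s<R$. Since $V$ is nonincreasing, $V(|x|)-V(R)\le\mathbf 1_{\{|x|<R\}}\int_{|x|}^Rs^{1-n}\lambda(s)\,ds$. With $m$ and $M$ as in Section 4, Tonelli's theorem and $M(\rho)\le2\omega_{n-1}\rho$ from (6) give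
$$\eta_\Omega\int_{\partial\Omega}(V-V(R))\le\int_0^Rs^{1-n}\lambda m\,ds=\lambda(R^-)M(R)+\int_{(0,R)}M\,d\Lambda\le2\omega_{n-1}\Big[\lambda(R^-)R+\int_{(0,R)}\rho\,d\Lambda(\rho)\Big].$$

**Step 3. Identify the right side.** By Tonelli again, the bracket is $\int_0^R\lambda(s)\,ds$. On the other hand,
$$2\int_{|x'|<R}(V-V(R))\,dx'=2(n-1)\omega_{n-1}\int_0^Rr^{n-2}\int_r^Rs^{1-n}\lambda(s)\,ds\,dr=2\omega_{n-1}\int_0^R\lambda(s)\,ds ,$$
and this is finite by the integrability hypothesis. So the integral of $V$ over $\partial\Omega$ is well defined. Adding $V(R)E_0(\partial\Omega)=2\int_{|x'|<R}V(R)\,dx'$ to both sides gives (16).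

**Step 4. Equality.** Let $V$ be strictly decreasing. Then $\lambda>0$ everywhere: once $\lambda$ vanishes it stays $0$, and $V$ would become constant. In particular $\lambda(R^-)>0$. If equality holds in (16), then $0\in\Omega$ by Step 1. If $\Omega$ had interior, then $M(R)<2\omega_{n-1}R$ as in Step 4 of the proof of Theorem 1, and Step 2 would be strict. So $\Omega$ is degenerate, of dimension $n-1$, in a hyperplane $\Pi\ni0$, with $\mathcal H^{n-1}(\Omega)=\mathcal H^{n-1}(\Pi\cap B_R)$. The argument of Lemma 2, with $V(|x|)-V(R)$ in place of $|x|^{-\alpha}-R^{-\alpha}$, shows $\Omega=\Pi\cap\overline{B_R}$; conversely, that flat ball gives equality. $\square$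

## 9. Small exponents in dimension at least six

In the rectangle computation of Section 3 the cost of thickening was of order $h^{1-\alpha}$ and the gain of order $h^2$. In high dimension and for small $\alpha$ there is little area near the origin, the cost is also of order $h^2$, and the gain can win.

**Theorem 4.** If $n\ge6$ and $0<\alpha<n-5$, the centered flat ball is not a maximizer of $E_{-\alpha}$ under the perimeter constraint.

*Proof.* Let $\gamma=n-1-\alpha>4$, and let $E^0,P^0$ be the values of $E_{-\alpha},E_0$ for the unit flat ball: $P^0=2\omega_{n-1}$ and $E^0=\frac{n-1}\gamma P^0$.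

**Step 1. Remove the constraint.** We turn maximality into an inequality without normalization. If flat balls were maximizers, (2) would give $E_{-\alpha}\le C\,E_0^{\gamma/(n-1)}$ for all bodies with $E_0>0$, with equality for centered flat balls. The right side is a concave function of $E_0$, since $\gamma<n-1$, so it lies below its tangent at $P^0$. The slope there is $\frac\gamma{n-1}\frac{E^0}{P^0}=1$. So we would have
$$E_{-\alpha}(\partial\Omega)-E_0(\partial\Omega)\le E^0-P^0\tag{17}$$
for all bodies with $E_0>0$.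

**Step 2. A test body.** We thicken the flat ball in the middle and taper it near the rim. For $0<\delta<1$ and $h>0$ let
$$\Omega_h=\{(x',x_n):|x'|\le1,\ |x_n|\le h\,u(|x'|)\},\qquad u(\rho)=\min\Big(1,\frac{1-\rho}\delta\Big).$$
Since $u$ is concave and nonincreasing on $[0,1]$, $x'\mapsto u(|x'|)$ is concave and $\Omega_h$ is convex. Its boundary consists of two graphs over the unit ball of $\mathbb R^{n-1}$, with area factor $J=1$ for $\rho<1-\delta$ and $J=J_h:=\sqrt{1+h^2/\delta^2}$ for $1-\delta<\rho<1$.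

**Step 3. Compare.** We bound the violation of (17) from below. In polar coordinates,
$$\frac{(E_{-\alpha}-E_0)(\partial\Omega_h)-(E^0-P^0)}{2(n-1)\omega_{n-1}}=\int_0^1\Big[\big((\rho^2+h^2u^2)^{-\alpha/2}-1\big)J-(\rho^{-\alpha}-1)\Big]\rho^{n-2}\,d\rho .$$
By $(1+t)^{-\alpha/2}\ge1-\frac\alpha2t$ (convexity), $(\rho^2+h^2u^2)^{-\alpha/2}-1\ge\rho^{-\alpha}-1-\frac\alpha2h^2u^2\rho^{-\alpha-2}$. With $u\le1$, $J\le J_h$ and $n-2-\alpha-2=\gamma-3$, the expression is at least
$$(J_h-1)\int_{1-\delta}^1(\rho^{-\alpha}-1)\rho^{n-2}\,d\rho-J_h\,\frac{\alpha h^2}2\int_0^1\rho^{\gamma-3}\,d\rho .$$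

**Step 4. Let $h\to0$, then $\delta\to0$.** Divide by $h^2/2$. As $h\to0$, $\frac{2(J_h-1)}{h^2}\to\delta^{-2}$ and $J_h\to1$, so the limit is
$$\delta^{-2}\int_{1-\delta}^1(\rho^{-\alpha}-1)\rho^{n-2}\,d\rho-\frac\alpha{\gamma-2}.$$
Near $\rho=1$ the integrand is $\alpha(1-\rho)+O((1-\rho)^2)$, so as $\delta\to0$ this tends to $\frac\alpha2-\frac\alpha{\gamma-2}$, which is positive because $\gamma>4$. So for a suitable small $\delta$ and then small $h$, (17) is violated. $\square$

The arguments in these notes do not settle the intermediate range $\max(0,n-5)\le\alpha<n-2$ with $\alpha>0$, $n\ge3$. There $1-\gamma<0$, so the last term of (7) has the wrong sign for using $M(\rho)\le2\omega_{n-1}\rho$, while the test body of Theorem 4 needs $\gamma>4$.
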